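\title{Dihedral $2$-groups are weak local Oort groups}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $2$. We prove that for every $n\ge 1$ some faithful action of the dihedral group $D_{2^n}$ of order $2^{n+1}$ on $k[[z]]$ lifts to characteristic zero. The lift is the action of a dihedral subgroup of $\mathcal O_D^\times/\mathcal O_F^\times$ on the Lubin--Tate deformation space of a formal $\mathcal O_F$-module of height $2$, where $D$ is the quaternion division algebra over $F=\mathbb Q_2(\zeta_{2^{n+1}}+\zeta_{2^{n+1}}^{-1})$. The same construction shows that, for $m\ge2$, the group $D_m$ is a weak local Oort group for $p$ exactly when $m$ is a power of $p$, and that $A_4$ is a weak local Oort group for $2$. We determine the ramification filtration and the branch points of the dihedral lifts by counting lattices in quadratic extensions of $F$, and we deduce that infinitely many local $D_{2^n}$-extensions lift.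
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, and $W(k)$ is its ring of Witt vectors, a complete discrete valuation ring of characteristic $0$ with uniformizer $p$ and residue field $k$. For $m\ge1$,
\[
D_m=\langle x,y \mid x^m=y^2=1,\ yxy^{-1}=x^{-1}\rangle
\]
is the dihedral group of order $2m$. The elements of $\langle x\rangle$ are \emph{rotations} and the others are \emph{reflections}; thus $D_2$ is the Klein four-group, with reflections $y$ and $xy$.

\subsection*{The lifting problem}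
Let $G$ be a finite group. A \emph{local $G$-extension} over $k$ is a $G$-Galois extension $k[[z]]/k[[t]]$ of complete discrete valuation rings, that is, a faithful action of $G$ on $k[[z]]$ by $k$-algebra automorphisms whose ring of invariants is $k[[t]]$. It \emph{lifts to characteristic zero} if there are a complete discrete valuation ring $R$ of characteristic $0$ with residue field $k$ and a faithful action of $G$ on $R[[Z]]$ by $R$-algebra automorphisms, with ring of invariants $R[[T]]$, whose reduction modulo the maximal ideal of $R$ (with $Z\mapsto z$) is the given action. The group $G$ is a \emph{weak local Oort group for $p$} if at least one local $G$-extension over $k$ lifts to characteristic zero.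

The two sides of a lift have very different geometry. In characteristic $p$ the group fixes the one closed point, and it does so to an order measured by
\[
i(g)=v_z\bigl(g(z)-z\bigr),\qquad G_m=\{g\in G: i(g)\ge m+1\}.
\]
The subgroup $G_m$ consists of the elements acting trivially on $k[[z]]/(z^{m+1})$, so neither $G_m$ nor $i(g)$ depends on the uniformizer $z$. In characteristic $0$ the series in $R[[Z]]$ are functions on the open unit disc $\mathfrak m$, the maximal ideal of the ring of integers of an algebraic closure of $\operatorname{Frac}R$. The elements of $\mathfrak m$ are the points of the \emph{geometric generic fiber} of the lift, and $G$ permutes them through the series $g(Z)$. The stabilizer of a point $a$ is its \emph{inertia group}; if it is nontrivial, then $T(a)$ is a \emph{branch point}, and the stabilizer, up to conjugacy, is the inertia of that branch point. We recall in Lemma~\ref{lem:fixed} that inertia groups are cyclic and that $g\ne1$ has exactly $i(g)$ fixed points in $\mathfrak m$. A lift therefore spreads the ramification, concentrated at one point in characteristic $p$,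 over many points with cyclic inertia.

For a cyclic group of order prime to $p$ there is nothing to spread: $Z\mapsto\omega Z$, with $\omega\in W(k)$ a root of unity, reduces to a faithful action. For $p=2$ and $G$ of order $2$ the map $Z\mapsto -Z$ reduces to the identity and is useless, but $Z\mapsto Z/(Z-1)$ reduces to the involution $z\mapsto z/(z+1)$, which has $i=2$, and its fixed points $0$ and $2$ both lie in the disc. A noncyclic group cannot fix any point of the disc, so there is no preferred coordinate in which to write its action, and the existence of even one lift is a real question. Among $2$-groups the dihedral ones are a natural test case, since in characteristic $0$ they act on the projective line. The following conjecture is posed in \cite{Obus}: \emph{the group $D_{2^n}$ is a weak local Oort group for $2$.}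

\subsection*{Results}
The conjecture holds for every $n$.

\begin{theorem}\label{thm:main}
Let $k$ be any algebraically closed field of characteristic $2$, let $n\ge1$, and let $\zeta$ be a primitive $2^{n+1}$-th root of unity. Some local $D_{2^n}$-extension over $k$ lifts to characteristic $0$, over $R=W(k)\otimes_{\mathbb Z_2}\mathbb Z_2[\zeta+\zeta^{-1}]$. So $D_{2^n}$ is a weak local Oort group for $2$ for all $n\ge1$.
\end{theorem}

\begin{theorem}\label{thm:allp}
Let $p$ be a prime and $m\ge2$. Then $D_m$ is a weak local Oort group for $p$ if and only if $m$ is a power of $p$. The group $A_4$ is a weak local Oort group for $2$.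
\end{theorem}

\begin{theorem}\label{thm:ram}
Let $p=2$ and let $G=D_{2^n}=\langle x,y\rangle$ act on $k[[z]]$ and on $R[[Z]]$ as in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] Every reflection has $i=2$, and $i(x^a)=2^{2^{\nu}+1}-2$ if $v_2(a)=\nu$ with $0\le\nu<n$. So $G_0=G_1=D_{2^n}$, and $G_m=\langle x^{2^\nu}\rangle$ for $2^{2^{\nu-1}+1}-2\le m\le 2^{2^\nu+1}-3$ and $1\le\nu<n$; the higher $G_m$ are trivial.
\item[(b)] On the geometric generic fiber of the lift there is exactly one branch point with inertia $\langle x\rangle$; exactly one for each of the two conjugacy classes of reflections; exactly $2^{2^\nu-\nu}-2^{2^{\nu-1}-\nu}$ with inertia $\langle x^{2^\nu}\rangle$ for $1\le\nu<n$; and there are no others.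
\item[(c)] For every $n$, infinitely many pairwise non-isomorphic local $D_{2^n}$-extensions over $k$ lift to characteristic $0$.
\end{enumerate}
\end{theorem}

For $n=3$, for instance, $i(x)=2$, $i(x^2)=6$, $i(x^4)=30$, and there are $1+2+1+3=7$ branch points.

\subsection*{The method}
We do not start from an extension in characteristic $p$ and try to lift it. We look for a ring $R[[Z]]$ on which a large group acts for a structural reason, and for the finite group inside the large one. Section~\ref{sec:disc} shows that any finite group action on $R[[Z]]$ with faithful reduction is a lift. Section~\ref{sec:quat} embeds the dihedral groups and $A_4$ in $\mathcal O_D^\times/\mathcal O_F^\times$, for quaternion division algebras $D$ over totally ramified extensions $F$ of $\mathbb Q_p$. The group $\mathcal O_D^\times$ is the automorphism group of a formal $\mathcal O_F$-module $H_0$ of height $2$ in characteristic $p$; the deformations of $H_0$ are parametrized by a disc, on which $\mathcal O_D^\times/\mathcal O_F^\times$ then acts (Section~\ref{sec:LT}). The action is faithful modulo the uniformizer, because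 the generic deformation in characteristic $p$ has height $1$ and hence only scalar endomorphisms (Section~\ref{sec:faithful}). This proves Theorems~\ref{thm:main} and~\ref{thm:allp}. For Theorem~\ref{thm:ram} we count fixed points in characteristic $0$: they are the deformations to which a given automorphism lifts, and Sections~\ref{sec:isog} and~\ref{sec:count} classify these by lattices in a quadratic extension of $F$. Section~\ref{sec:ram} evaluates the count for $D_{2^n}$.

\section{Finite groups acting on a disc}\label{sec:disc}

Let $R$ be a complete discrete valuation ring with uniformizer $\varpi$ and residue field $\kappa$, and let $S=R[[Z]]$, a local ring with maximal ideal $M=(\varpi,Z)$. An $R$-algebra automorphism $g$ of $S$ preserves $M$, so it is $M$-adically continuous and is the substitution $Z\mapsto P_g:=g(Z)\in M$. We have $P_{gh}=g(P_h)=P_h\circ P_g$. Since $g$ fixes $\varpi$, it induces an automorphism of $S/\varpi S=\kappa[[z]]$.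

\begin{lemma}\label{lem:inv}
Let a finite group $G$ act faithfully on $S=R[[Z]]$ by $R$-algebra automorphisms, and put $T=\prod_{g\in G}g(Z)$. Then $T$ generates a power series ring $R[[T]]\subset S$, and $S^G=R[[T]]$. If the induced action on $\kappa[[z]]$ is faithful, then $\kappa[[z]]^G=\kappa[[t]]$, where $t$ is the reduction of $T$.
\end{lemma}

\begin{proof}
Let $N=|G|$. Each $g(z)$ is a uniformizer of $\kappa[[z]]$, so $t$ is a unit times $z^N$. As $T\in M$, the substitution $R[[U]]\to S$, $U\mapsto T$, is defined. It is injective: a nonzero series is $\varpi^rQ$ with $\bar Q\neq0$ in $\kappa[[U]]$, and $\bar Q(t)\ne0$. Its image $R[[T]]$ lies in $S^G$, since each $g$ is continuous and fixes $T$.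

The quotient $S/(\varpi,T)S=\kappa[z]/(z^N)$ is spanned by $1,Z,\dots,Z^{N-1}$. So every element of $S$ is an $R$-combination of these powers plus $\varpi s'+Ts''$ with $s',s''\in S$. Applying this again to $s'$ and $s''$, and so on, produces coefficients that converge in $R[[T]]$ and remainders that tend to $0$ in $S$. Hence $1,\dots,Z^{N-1}$ generate $S$ as an $R[[T]]$-module, and $[\operatorname{Frac}S:\operatorname{Frac}R[[T]]]\le N$. On the other hand $\operatorname{Frac}R[[T]]\subset(\operatorname{Frac}S)^G$, and $[\operatorname{Frac}S:(\operatorname{Frac}S)^G]=N$ by Artin's theorem, which uses faithfulness. So $(\operatorname{Frac}S)^G=\operatorname{Frac}R[[T]]$ and $1,\dots,Z^{N-1}$ are linearly independent over this field. An element of $S^G$ lies in this field and is a combination of $1,\dots,Z^{N-1}$ with coefficients in $R[[T]]$; by independence it equals the coefficient of $1$. The same argument, with $\kappa$ for $R$ and $\varpi$ deleted, gives the last statement.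
\end{proof}

So the conditions on invariants in the definition of a lift are automatic: \emph{if $R$ has characteristic $0$ and residue field $k$, any action of $G$ on $R[[Z]]$ by $R$-algebra automorphisms that is faithful modulo $\varpi$ is a lift of a local $G$-extension.}

We use the Weierstrass preparation theorem in the following form. If $Q\in R[[Z]]$ has nonzero reduction $\bar Q$, vanishing to order $d$ at $z=0$, then $Q$ is a unit of $R[[Z]]$ times a monic polynomial of degree $d$ whose lower coefficients lie in $\varpi R$. In particular $Q$ has exactly $d$ zeros in $\mathfrak m$, counted with multiplicity.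

\begin{lemma}\label{lem:fixed}
Let $R$ have characteristic $0$, and let a finite group $G$ act on $R[[Z]]$, faithfully modulo $\varpi$. Let $G$ act on $\mathfrak m$ (on the right) by $a\mapsto P_g(a)$.
\begin{enumerate}
\item[(a)] Each $g\neq1$ has exactly $i(g)$ fixed points in $\mathfrak m$, and $P_g'(a)\ne1$ at each of them.
\item[(b)] The stabilizer of every point of $\mathfrak m$ is cyclic.
\item[(c)] $T(a)=T(b)$ if and only if $a$ and $b$ lie in the same orbit. So branch points correspond to orbits with nontrivial stabilizers.
\end{enumerate}
\end{lemma}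

\begin{proof}
(a) The reduction of $P_g(Z)-Z$ is nonzero and vanishes to order $i(g)$, so $P_g(Z)-Z$ has $i(g)$ zeros with multiplicity. Let $a$ be one of them, let $R'$ be the ring of integers of a finite extension of $\operatorname{Frac}R$ containing $a$, and put $w=Z-a$, so that $R'[[Z]]=R'[[w]]$ and $g(w)=P_g(a+w)-a=P_g'(a)w+\cdots$. If $P_g'(a)=1$, then $g(w)=w+bw^m+\cdots$ with $b\ne0$ and $m\ge2$, and by induction $g^N(w)=w+Nbw^m+\cdots$. Taking for $N$ the order of $g$ gives $Nb=0$, which is impossible in characteristic $0$. So $P_g'(a)\neq1$, and the zero is simple.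

(b) By the chain rule $g\mapsto P_g'(a)$ is a homomorphism from the stabilizer of $a$ to the multiplicative group of a field. It is injective by (a), and a finite subgroup of the multiplicative group of a field is cyclic.

(c) The function $T$ is constant on orbits. Conversely let $T(a)=T(b)$ with $a,b\in R'$. The series $\prod_g(P_g(Z)-a)$ is $G$-invariant, so it is $Q(T)$ for some $Q\in R'[[U]]$ by Lemma~\ref{lem:inv}. It vanishes at $a$, because of the factor $g=1$, so $Q(T(b))=Q(T(a))=0$, and $P_g(b)=a$ for some $g$.
\end{proof}

The first place to look for dihedral actions is the group of M\"obius transformations. For $n=1$ this succeeds.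

\begin{example}\label{ex:klein}
Let $p=2$ and choose $\lambda\in W(k)$ with residue $\bar\lambda\notin\mathbb F_2$. The matrices
\[
A=\begin{pmatrix}1&0\\1&-1\end{pmatrix},\qquad B=\begin{pmatrix}1&-2\\ \lambda&-1\end{pmatrix}
\]
satisfy $A^2=1$, $B^2=1-2\lambda$ and $AB=\begin{pmatrix}1&-2\\1-\lambda&-1\end{pmatrix}=-BA$. So $Z\mapsto Z/(Z-1)$ and $Z\mapsto(Z-2)/(\lambda Z-1)$ are commuting involutions of $W(k)[[Z]]$. Modulo $2$ they act on $w=1/z$ by $w\mapsto w+1$ and $w\mapsto w+\bar\lambda$, and these generate a group of order $4$. Thus $D_2$ is a weak local Oort group for $2$.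
\end{example}

For $n\ge2$ no lift is given by M\"obius transformations. In any local $D_{2^n}$-extension the linear coefficient of $x(z)$ is a root of unity of $2$-power order in $k$, hence $1$. If $x(z)=z+az^2+\cdots$, then $x^2(z)=z+2az^2+\cdots$ has no quadratic term, so $i(x^2)\ge3$. By Lemma~\ref{lem:fixed}, $x^2$ has at least three fixed points in any lift, while a nontrivial M\"obius transformation has at most two. Compare Theorem~\ref{thm:ram}(b): the classical action generated by $Z\mapsto\zeta^2Z$ and $Z\mapsto1/Z$ on the projective line has three branch points, with inertia $\langle x\rangle$ and the two classes of reflections; our lift has three such branch points and, in addition, branch points with inertia $\langle x^{2^\nu}\rangle$.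

Still, the linear picture indicates what to try. Put $L=\mathbb Q_2(\zeta)$ and $F=\mathbb Q_2(\zeta+\zeta^{-1})$. The matrix algebra $\operatorname{End}_F(L)\cong M_2(F)$ is $L\oplus Lj$, where $L$ acts by multiplication and $j$ is the conjugation of $L/F$; multiplication by $\zeta$ and $j$ generate $D_{2^n}$ modulo scalars. The dihedral relations modulo scalars need only that $j^2$ be a scalar, not that $j^2=1$. Changing $j^2$ turns $M_2(F)$ into a division algebra, whose unit group acts on a disc in a nonlinear way.

\section{Finite subgroups of $\mathcal O_D^\times/\mathcal O_F^\times$}\label{sec:quat}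

Let $F$ be a finite extension of $\mathbb Q_p$ with normalized valuation $v_F$. We recall the standard facts on quaternion algebras over $F$.
\begin{itemize}
\item Up to isomorphism there is exactly one central division algebra $D$ of dimension $4$ over $F$; its invariant is $1/2$.
\item The reduced norm $\operatorname{Nrd}:D\to F$ is multiplicative, is $a\mapsto a^2$ on $F$, and restricts to $N_{L/F}$ on every quadratic subfield $L$. The function $w=v_F\circ\operatorname{Nrd}$ is a valuation, the ring of integers is $\mathcal O_D=\{w\ge0\}$, and $\mathcal O_D^\times=\{w=0\}$.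
\item If $d\in D\setminus F$, then $L=F(d)$ is a quadratic extension of $F$, and it is its own centralizer in $D$. Any two $F$-embeddings $L\to D$ are conjugate under $D^\times$ (Skolem--Noether).
\item Let $L/F$ be quadratic with conjugation $l\mapsto l^*$, and let $c\in F^\times$. In the central $F$-algebra $L\oplus Lj$ with $j^2=c$ and $jl=l^*j$ we have
\begin{equation}\label{eq:nrd}
(l+mj)(l^*-mj)=N_{L/F}(l)-c\,N_{L/F}(m)=\operatorname{Nrd}(l+mj).
\end{equation}
If $c$ is not a norm from $L$, this vanishes only at $0$, so the algebra is $D$.
\end{itemize}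

To get a subgroup of $\mathcal O_D^\times/\mathcal O_F^\times$ we need $j\in\mathcal O_D^\times$, so $c$ must be a \emph{unit} that is not a norm. The ramification of $L/F$ provides one.

\begin{lemma}\label{lem:dihedral}
Let $n\ge1$, and let $\zeta$ be a root of unity of order $2^{n+1}$ if $p=2$ and of order $p^n$ if $p$ is odd. Put $L=\mathbb Q_p(\zeta)$, $F=\mathbb Q_p(\zeta+\zeta^{-1})$ and $\pi=2-\zeta-\zeta^{-1}$.
\begin{enumerate}
\item[(a)] $F/\mathbb Q_p$ is totally ramified, $L/F$ is quadratic and ramified, $\pi$ is a uniformizer of $F$, $\mathcal O_F=\mathbb Z_p[\zeta+\zeta^{-1}]$ and $\mathcal O_L=\mathcal O_F[\zeta]$.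
\item[(b)] Let $c\in\mathcal O_F^\times$ satisfy $v_F(c-1)=1$ if $p=2$, and let its residue be a nonsquare in $\mathbb F_p$ if $p$ is odd. Then $c$ is not a norm from $L$.
\item[(c)] In $D=L\oplus Lj$, $j^2=c$, the images $x,y$ of $\zeta,j$ in $\mathcal O_D^\times/\mathcal O_F^\times$ generate a group isomorphic to $D_{p^n}$, with $x$ of order $p^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The extension $L/\mathbb Q_p$ is totally ramified with uniformizer $1-\zeta$; hence $F/\mathbb Q_p$ and $L/F$ are totally ramified. The element $\zeta$ satisfies a quadratic equation over $F$, and $\zeta\mapsto\zeta^{-1}$ defines an automorphism of $L$ over $F$ that is nontrivial because $\zeta$ has order greater than $2$. So $[L:F]=2$ and $\zeta^*=\zeta^{-1}$. Now $\pi=(1-\zeta)(1-\zeta^{-1})$ has $v_L(\pi)=2$, so $v_F(\pi)=1$. The ring of integers of a totally ramified extension is generated by any uniformizer, which gives the two descriptions.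

(b) If $c=N_{L/F}(l)$, then $l\in\mathcal O_L^\times$. Write $l=a+b(1-\zeta)$ with $a\in\mathcal O_F^\times$, $b\in\mathcal O_F$. The trace and the norm of $1-\zeta$ both equal $\pi$, so
\[
N_{L/F}(l)=a^2+\pi b(a+b).
\]
For odd $p$ the residue is a square. For $p=2$ the residue field is $\mathbb F_2$, so $a=1+\pi a'$ and $a^2=1+2\pi a'+\pi^2a'^2\equiv1\bmod\pi^2$; moreover $b(a+b)\equiv b(1+b)\equiv0\bmod\pi$. Hence $N_{L/F}(l)\equiv1\bmod\pi^2$. In both cases $N_{L/F}(l)\neq c$.

(c) By \eqref{eq:nrd}, $\operatorname{Nrd}(\zeta)=1$ and $\operatorname{Nrd}(j)=-c$ are units, so $\zeta,j\in\mathcal O_D^\times$. We have $\zeta^a\in F$ if and only if $\zeta^{2a}=1$, that is, if and only if $p^n\mid a$, in both cases; so $x$ has order $p^n$. Further $y^2=1$ since $j^2=c\in\mathcal O_F^\times$, and $yxy^{-1}=x^{-1}$ since $j\zeta=\zeta^{-1}j$, and $y\notin\langle x\rangle$ since $j\notin L$. So $\langle x,y\rangle$ is a quotient of $D_{p^n}$ of order $2p^n$.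
\end{proof}

For $p=2$ one can take $c=1-\pi=\zeta+\zeta^{-1}-1$. When $n=1$ this gives $F=\mathbb Q_2$, $\zeta=i$ and $c=-1$: the algebra $D$ is that of the Hamilton quaternions over $\mathbb Q_2$, and $\langle x,y\rangle$ is the image of $Q_8=\{\pm1,\pm i,\pm j,\pm ij\}$. This group extends to $A_4$.

\begin{lemma}\label{lem:A4}
For $F=\mathbb Q_2$ the group $\mathcal O_D^\times/\mathbb Z_2^\times$ contains a subgroup isomorphic to $A_4$.
\end{lemma}

\begin{proof}
Let $\eta=(1+i+j+ij)/2$. It has reduced norm $1$ and satisfies $\eta^2-\eta+1=0$, so $\eta^3=-1$. From $\eta i=(-1+i+j-ij)/2=j\eta$ and $\eta j=(-1-i+j+ij)/2=(ij)\eta$ we see that conjugation by $\eta$ permutes $i,j,ij$ cyclically. Hence $\langle Q_8,\eta\rangle$, the group of Hurwitz units, has order $24$ and contains $Q_8$ as a normal subgroup of index $3$. Its elements have reduced norm $1$, so it lies in $\mathcal O_D^\times$ and meets $\mathbb Z_2^\times$ in $\{\pm1\}$. Its image is the semidirect product of a Klein four-group with a group of order $3$ permuting the three involutions cyclically, which is $A_4$.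
\end{proof}

\section{The Lubin--Tate disc}\label{sec:LT}

From here through Section~\ref{sec:count}, $p$ is any prime, $F/\mathbb Q_p$ is a finite \emph{totally ramified} extension, $\mathcal O=\mathcal O_F$, and $\pi$ is a uniformizer, so $\mathcal O/\pi=\mathbb F_p$. Let $k_0$ be the algebraic closure of $\mathbb F_p$ in $k$. Since $F$ is totally ramified, $\mathcal O=\mathbb Z_p[\pi]$ with $\pi$ a root of an Eisenstein polynomial, which stays Eisenstein over $W(k_0)$ and $W(k)$. Hence
\[
\breve{\mathcal O}=W(k_0)\otimes_{\mathbb Z_p}\mathcal O\ \subset\ R=W(k)\otimes_{\mathbb Z_p}\mathcal O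
\]
are complete discrete valuation rings with uniformizer $\pi$ and residue fields $k_0\subset k$.

\subsection*{Formal modules}
A (one-dimensional, commutative) formal group over a ring $A$ is a series $H(X,Y)=X+_HY\in A[[X,Y]]$ with $H(X,0)=X$ and $H(0,Y)=Y$ that is associative and commutative; thus $H\equiv X+Y$ modulo $XY$. A homomorphism $h:H\to H'$ is a series $h\in XA[[X]]$ with $h(X+_HY)=h(X)+_{H'}h(Y)$. Homomorphisms are added using $+_{H'}$, and $h\mapsto h'(0)$ is additive and multiplicative. Differentiating in $Y$ at $Y=0$ gives $h'(X)\,\partial_YH(X,0)=\partial_YH'(h(X),0)\,h'(0)$, and both partial derivatives have constant term $1$. So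
\begin{equation}\label{eq:deriv}
h'(X)=h'(0)\cdot(\text{a unit of }A[[X]]).
\end{equation}
In particular, over a field of characteristic $p$ a homomorphism with $h'(0)=0$ is a series in $X^p$.

If $A$ is an $\mathcal O$-algebra, a \emph{formal $\mathcal O$-module} over $A$ is a formal group $H$ with a ring homomorphism $a\mapsto[a]_H$ from $\mathcal O$ to its endomorphism ring such that $[a]_H'(0)=a$. Homomorphisms of formal $\mathcal O$-modules are required to commute with all $[a]$. For a nonzero series $h$ without constant term over a field, $\deg h$ denotes its order of vanishing at $0$; it is multiplicative under composition. A formal $\mathcal O$-module over a field killed by $\pi$ has \emph{height $h$} if $\deg[\pi]=p^h$. We often use \emph{cancellation}: if $A$ is a domain and $0\ne f\in XA[[X]]$, then the substitution $U\mapsto f(X)$ is injective on $A[[U]]$, as one sees from lowest terms; the same then holds one variable at a time for series in several variables.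

A \emph{deformation} of a formal $\mathcal O$-module $H_0$ over $k_0$ to a complete local noetherian $\breve{\mathcal O}$-algebra $A$ with residue field $k_0$ is a pair $(H,\iota)$ of a formal $\mathcal O$-module $H$ over $A$ and an isomorphism $\iota:\bar H\to H_0$, where the bar denotes reduction to $k_0$. An isomorphism $(H,\iota)\to(H',\iota')$ is an isomorphism $\alpha:H\to H'$ with $\iota'\circ\bar\alpha=\iota$. Let $\operatorname{Def}(A)$ be the set of isomorphism classes. We rely on two results of Drinfeld.

\begin{theorem}[{\cite[Props.~1.6, 1.7 and 4.2]{Drinfeld}}]\label{thm:Dr}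
\begin{enumerate}
\item[(a)] Over a separably closed field killed by $\pi$, formal $\mathcal O$-modules of the same finite height $h$ are isomorphic. The endomorphism ring is the ring of integers of the central division algebra over $F$ of invariant $1/h$.
\item[(b)] If $H_0$ over $k_0$ has height $h<\infty$, then the functor $\operatorname{Def}$ is represented by a ring isomorphic to $\breve{\mathcal O}[[u_1,\dots,u_{h-1}]]$.
\end{enumerate}
\end{theorem}

Height $2$ is the case we want: the deformation ring has one variable, and the endomorphism ring is $\mathcal O_D$ with $D$ the quaternion division algebra.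

\subsection*{An explicit family}
To prove that the action on deformations is faithful we must know something about a deformation other than the trivial one, so we construct a family by hand. The tool is Hazewinkel's functional equation lemma \cite[I.2.2]{Hazewinkel}. Let $A$ be a subring of a ring $B$, let $\sigma$ be an endomorphism of $B$ with $\sigma(A)\subset A$, let $\mathfrak a$ be an ideal of $A$, and let $s_1,s_2,\ldots\in B$. Assume that $p\in\mathfrak a$, that $\sigma(a)\equiv a^p\bmod\mathfrak a$ for $a\in A$, that $s_i\mathfrak a\subset A$, and that $\mathfrak a^rb\subset\mathfrak a$ implies $\mathfrak a^r\sigma(b)\subset\mathfrak a$ for $b\in B$. For $e\in XA[[X]]$ let $f_e\in B[[X]]$ be defined recursively by $f_e(X)=e(X)+\sum_is_if_e^{\sigma^i}(X^{p^i})$, where $\sigma^i$ acts on coefficients, and let $f=f_X$. Then $f^{-1}(f(X)+f(Y))$ and all $f^{-1}(f_e(X))$ have coefficients in $A$.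

Take $A=\mathcal O[u]\subset B=F[u]$, let $\sigma$ be the $F$-algebra map $u\mapsto u^p$, and let $\mathfrak a=\pi A$, $s_1=u/\pi$, $s_2=1/\pi$, and $s_i=0$ for $i>2$:
\begin{equation}\label{eq:f}
f(X)=X+\frac u\pi f^\sigma(X^p)+\frac1\pi f^{\sigma^2}(X^{p^2}).
\end{equation}
The congruence $\sigma(a)\equiv a^p$ holds because $a^p\equiv a\bmod\pi$ on $\mathcal O$; here the residue field $\mathbb F_p$ is used. The last hypothesis holds because $\pi^{r-1}b\in A$ implies $\pi^{r-1}\sigma(b)=\sigma(\pi^{r-1}b)\in A$. For $a\in\mathcal O$ we have $\sigma(a)=a$, so $af=f_{aX}$. Therefore $\Gamma(X,Y)=f^{-1}(f(X)+f(Y))$ and $[a]=f^{-1}(af(X))$ define a formal $\mathcal O$-module $\Gamma$ over $\mathcal O[u]$. For an element $a$ of an $\mathcal O$-algebra, $\Gamma_a$ denotes the module obtained by substituting $a$ for $u$.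

Only the degrees $p^j$ occur in $f$, and $f=X+\frac u\pi X^p+\cdots$. Compare coefficients in $f([\pi](X))=\pi f(X)$. In degrees strictly between $1$ and $p$ the series $[\pi]$ has no terms, and its coefficient $b$ of $X^p$ satisfies $b+\frac u\pi\pi^p=u$. For $u=0$ we have $f=X+\frac1\pi X^{p^2}+\cdots$, so $[\pi]$ has no terms in degrees strictly between $1$ and $p^2$, and its coefficient $b'$ of $X^{p^2}$ satisfies $b'+\frac1\pi\pi^{p^2}=1$. Hence
\begin{equation}\label{eq:pi}
[\pi]_\Gamma\equiv uX^p+\cdots\ \bmod\pi,\qquad[\pi]_\Gamma\equiv X^{p^2}+\cdots\ \bmod(\pi,u).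
\end{equation}
Let $H_0$ be the reduction of $\Gamma$ modulo $(\pi,u)$, regarded over $k_0$. It has height $2$, whereas $\Gamma$ has height $1$ over the field $k_0((u))$. By Theorem~\ref{thm:Dr}(a) we identify $\operatorname{End}(H_0)=\mathcal O_D$, with $a\in\mathcal O$ corresponding to $[a]_{H_0}$, and $\operatorname{Aut}(H_0)=\mathcal O_D^\times$. The valuation of $D$ can be read off from the series:
\begin{equation}\label{eq:degw}
\deg d=p^{w(d)}\qquad(0\ne d\in\mathcal O_D),
\end{equation}
because $d^2$ is $\pi^{w(d)}$ times an automorphism, and so $(\deg d)^2=p^{2w(d)}$.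

\begin{proposition}\label{prop:univ}
For every $A$ as above, with maximal ideal $\mathfrak m_A$, the map $a\mapsto(\Gamma_a,\mathrm{id})$ is a bijection $\mathfrak m_A\to\operatorname{Def}(A)$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:Dr}(b), the deformation $(\Gamma,\mathrm{id})$ over $\breve{\mathcal O}[[u]]$ corresponds to a local homomorphism $\chi:\breve{\mathcal O}[[u_1]]\to\breve{\mathcal O}[[u]]$, $u_1\mapsto c_0+c_1u+\cdots$ with $c_0\in\pi\breve{\mathcal O}$. We must show that $\chi$ is an isomorphism, which holds as soon as $c_1$ is a unit. If it is not, the composite of $\chi$ with the map to $B=k_0[u]/(u^2)$ kills $u_1$ and factors through $k_0$, so that $\Gamma\otimes B\cong H_0\otimes B$. On the right $[\pi]$ has no terms of degree less than $p^2$, and conjugation by an isomorphism preserves this property. On the left $[\pi]=uX^p+\cdots$ with $u\ne0$ in $B$, a contradiction.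
\end{proof}

So $E=\breve{\mathcal O}[[u]]$ is the deformation ring, and the open unit disc in the coordinate $u$ is the Lubin--Tate deformation space of $H_0$.

\subsection*{The action}
An automorphism $g$ of $H_0$ acts on deformations by changing the identification of the special fiber: $(H,\iota)\mapsto(H,g^{-1}\iota)$. By Proposition~\ref{prop:univ} over $E$, there is a unique $P_g\in\mathfrak m_E$ with $(\Gamma_{P_g},\mathrm{id})\cong(\Gamma_u,g^{-1})$. Such an isomorphism is an isomorphism $\Gamma_{P_g}\to\Gamma_u$ that reduces to $g$. Substituting $a$ for $u$ and using uniqueness in Proposition~\ref{prop:univ} over $A$, we obtain the characterization on which everything below rests: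
\begin{equation}\label{eq:char}
\text{for }a,b\in\mathfrak m_A,\quad g\text{ lifts to an isomorphism }\Gamma_b\to\Gamma_a\text{ over }A\iff b=P_g(a).
\end{equation}
Composing lifts $\Gamma_{P_h(P_g)}\to\Gamma_{P_g}$ of $h$ and $\Gamma_{P_g}\to\Gamma_u$ of $g$ gives a lift of $gh$, so $P_{gh}=P_h\circ P_g$; also $P_1=u$. Hence the substitutions $\psi_g:u\mapsto P_g$ satisfy $\psi_g\psi_h=\psi_{gh}$ and define a left action of $\mathcal O_D^\times$ on $E$ by $\breve{\mathcal O}$-algebra automorphisms. An element $a\in\mathcal O^\times$ lifts to the automorphism $[a]$ of $\Gamma_u$, so $P_a=u$. The action factors through $\mathcal O_D^\times/\mathcal O^\times$.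

\begin{example}\label{ex:tame}
Let $\omega\in W(k_0)$ satisfy $\omega^{p^2-1}=1$. Write $f=\sum a_j(u)X^{p^j}$, so that $a_j(u)=\frac u\pi a_{j-1}(u^p)+\frac1\pi a_{j-2}(u^{p^2})$ by \eqref{eq:f}. Then $a_j(\omega^{p-1}u)=\omega^{p^j-1}a_j(u)$ for all such $\omega$: by induction (applied to $\omega^p$ and to $\omega^{p^2}=\omega$) the two terms are multiplied by $\omega^{p-1}(\omega^p)^{p^{j-1}-1}=\omega^{p^j-1}$ and by $\omega^{p^{j-2}-1}=\omega^{p^j-1}$. So substituting $\omega^{p-1}u$ for $u$ turns $f(X)$ into $\omega^{-1}f(\omega X)$, and $\omega X$ is an isomorphism $\Gamma_{\omega^{p-1}u}\to\Gamma_u$. Thus $g=\bar\omega X$ is an automorphism of $H_0$ with $P_g=\omega^{p-1}u$.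
\end{example}

\section{Faithfulness in characteristic $p$}\label{sec:faithful}

We want to know that $\bar P_g\ne u$ in $k_0[[u]]$ unless $g$ is a scalar. For $p=2$ and $g$ as far from the identity as an element of a $2$-group can be, the beginning of $\bar P_g$ can be computed by hand.

\begin{example}\label{ex:second}
Let $p=2$ and let $g\in\mathcal O_D^\times$ have $w(g-1)=1$. By \eqref{eq:degw} the endomorphism $g-1$ is $tX^2+\cdots$ with $t\ne0$, so $g=X+tX^2+\cdots$. Work over $k_0[[u]]$, put $u'=\bar P_g$, and let $\gamma=t_0X+t_1X^2+\cdots$ be an isomorphism $\Gamma_{u'}\to\Gamma_u$ lifting $g$; thus $t_0=1+\tau u+\cdots$ and $t_1\equiv t\bmod u$. By \eqref{eq:deriv} and \eqref{eq:pi}, $[\pi]_{\Gamma_u}=uX^2+\beta(u)X^4+\cdots$ is a series in $X^2$ with $\beta(0)=1$. Compare the coefficients of $X^2$ and $X^4$ in $\gamma\circ[\pi]_{\Gamma_{u'}}=[\pi]_{\Gamma_u}\circ\gamma$: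
\[
t_0u'=ut_0^2,\qquad t_0\beta(u')+t_1u'^2=ut_1^2+\beta(u)t_0^4 .
\]
The first equation gives $u'=t_0u\equiv u\bmod u^2$. Modulo $u^2$ the second reads $(1+\tau u)\beta(u)\equiv t^2u+\beta(u)$, so $\tau=t^2$. Therefore
\[
\bar P_g=u+t^2u^2+\cdots,\qquad i(g)=2 .
\]
In Lemma~\ref{lem:dihedral} with $p=2$ this applies to $g=\zeta^a$ with $a$ odd, since $\zeta^a-1$ is a uniformizer of $L$, and to $g=\zeta^aj$, since $\operatorname{Nrd}(\zeta^aj-1)=1-c$ by \eqref{eq:nrd}. So all elements of $D_{2^n}$ outside $\langle x^2\rangle$ act nontrivially modulo $\pi$, with $i=2$. For $n=1$ these are all the nontrivial elements.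
\end{example}

For $x^2,x^4,\dots$ one would have to expand to the orders in Theorem~\ref{thm:ram}(a), which grow doubly exponentially. The example also shows how to avoid this. If $u'=u$, the coefficient of $X^p$ gives $t_0^{p-1}=1$: the term $uX^p$ forces the derivative of $\gamma$ to be a scalar. The next lemma iterates this observation.

\begin{lemma}\label{lem:ht1}
Let $\Phi$ be a formal $\mathcal O$-module of height $1$ over a field $\mathcal K\supset\mathcal O/\pi=\mathbb F_p$. Every endomorphism of $\Phi$ is $[a]$ for some $a\in\mathcal O$.
\end{lemma}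

\begin{proof}
By \eqref{eq:deriv}, $[\pi](X)=\theta(X^p)$ for a series $\theta=cX+\cdots$, and $c\ne0$ because the height is $1$; so $\theta$ is invertible under composition. Let $\gamma\in\operatorname{End}\Phi$ and $e=\gamma'(0)$. The coefficient of $X^p$ in $\gamma\circ[\pi]=[\pi]\circ\gamma$ gives $ec=ce^p$, so $e\in\mathbb F_p$. Choose $a_0\in\mathcal O$ with residue $e$. Then $\delta=\gamma-[a_0]$ has derivative $0$, so $\delta=\varepsilon(X^p)=\gamma_1\circ[\pi]$ with $\gamma_1=\varepsilon\circ\theta^{-1}$. The series $\gamma_1$ is again an endomorphism. Indeed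
\[
\gamma_1([\pi]X+_\Phi[\pi]Y)=\delta(X+_\Phi Y)=\gamma_1([\pi]X)+_\Phi\gamma_1([\pi]Y),
\]
and $\gamma_1\circ[a]\circ[\pi]=\delta\circ[a]=[a]\circ\delta=[a]\circ\gamma_1\circ[\pi]$, and we may cancel $[\pi]$. Repeating the argument with $\gamma_1$, and so on, we find $a_i\in\mathcal O$ and endomorphisms $\gamma_r$ with $\gamma=[a_0+\dots+a_{r-1}\pi^{r-1}]+\gamma_r\circ[\pi^r]$. Put $a=\sum a_i\pi^i$. Then $\gamma-[a]$ is an endomorphism composed with $[\pi^r]$, so it vanishes to order at least $p^r$, for every $r$. Hence $\gamma=[a]$.
\end{proof}

The lemma fails in height $2$, where the endomorphism ring over $k_0$ is $\mathcal O_D$. Faithfulness comes from this jump between the generic and the special point of $k_0[[u]]$.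

\begin{proposition}\label{prop:faithful}
The group $\mathcal O_D^\times/\mathcal O^\times$ acts faithfully on $E/\pi E=k_0[[u]]$.
\end{proposition}

\begin{proof}
Let $g\in\mathcal O_D^\times$ have $\bar P_g=u$. By \eqref{eq:char} with $A=k_0[[u]]$ and $a=b=u$, the element $g$ lifts to an automorphism $\gamma$ of $\Gamma$ over $k_0[[u]]$. Over $k_0((u))$ the module $\Gamma$ has height $1$, so $\gamma=[a]$ for some $a\in\mathcal O$ by Lemma~\ref{lem:ht1}. Reducing modulo $u$ gives $g=[a]_{H_0}$, and so $g\in\mathcal O_D^\times\cap\mathcal O=\mathcal O^\times$.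
\end{proof}

\begin{corollary}\label{cor:engine}
Let $F/\mathbb Q_p$ be totally ramified and let $D$ be the quaternion division algebra over $F$. Every finite subgroup $G$ of $\mathcal O_D^\times/\mathcal O_F^\times$ is a weak local Oort group for $p$, over every algebraically closed field $k$ of characteristic $p$, with lift defined over $R=W(k)\otimes_{\mathbb Z_p}\mathcal O_F$.
\end{corollary}

\begin{proof}
Let $g\in G$ act on $R[[Z]]$ by $Z\mapsto P_g(Z)$. The constant terms lie in $\pi\breve{\mathcal O}$, so the substitutions converge, and the identities $P_{gh}=P_h\circ P_g$ and $P_1=Z$ make this an action by $R$-algebra automorphisms. By Proposition~\ref{prop:faithful} the reductions $\bar P_g\in k_0[[z]]\subset k[[z]]$ differ from $z$ for $g\neq1$, so the action on $k[[z]]$ is faithful. Lemma~\ref{lem:inv} finishes the proof.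
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Corollary~\ref{cor:engine} to the group $\langle x,y\rangle\cong D_{2^n}$ of Lemma~\ref{lem:dihedral} with $p=2$, where $\mathcal O_F=\mathbb Z_2[\zeta+\zeta^{-1}]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:allp}]
If $m=p^n$, and in the case of $A_4$, apply Corollary~\ref{cor:engine} to Lemmas~\ref{lem:dihedral} and~\ref{lem:A4}. Conversely, suppose that a local $D_m$-extension over $k$ exists. Since $k$ is algebraically closed, the group equals its inertia group $G_0$, which has a normal Sylow $p$-subgroup with cyclic quotient of order prime to $p$ \cite[IV.2, Cor.~4]{Serre}. If $p=2$, a normal Sylow $2$-subgroup contains all elements of order $2$, hence all reflections, and these generate $D_m$; so $D_m$ is a $2$-group and $m$ is a power of $2$. If $p$ is odd, write $m=p^am'$ with $p\nmid m'$. The Sylow $p$-subgroup is $\langle x^{m'}\rangle$, and the quotient $D_{m'}$ is cyclic only if $m'=1$.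
\end{proof}

\section{Isogenies and Tate modules}\label{sec:isog}

It remains to compute $i(g)$. By Lemma~\ref{lem:fixed} this is the number of points $a$ with $P_g(a)=a$, and by \eqref{eq:char} these are the deformations of $H_0$, to rings of characteristic $0$, to which $g$ lifts. Such deformations have multiplication by the quadratic field $F(g)$. The model is the description of complex elliptic curves with multiplication by an imaginary quadratic field as quotients of $\mathbb C$ by lattices in that field. Here the role of the lattice is played by the Tate module, and this section sets up the dictionary.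

Let $K=\operatorname{Frac}\breve{\mathcal O}\supset F$, fix an algebraic closure $K^{\mathrm{alg}}$, and let $\mathfrak m$ be the maximal ideal of its ring of integers. All finite extensions $K'\subset K^{\mathrm{alg}}$ of $K$ have residue field $k_0$. A \emph{good module} is a formal $\mathcal O$-module $H$ over some $\mathcal O_{K'}$ whose reduction $\bar H$ has height $2$; we enlarge $K'$ whenever necessary. Let $\operatorname{Hom}(H,H')$ be the $\mathcal O$-module of homomorphisms defined over some $\mathcal O_{K'}$; it is torsion-free by cancellation of $[\pi]$. Put $\operatorname{Hom}^0=\operatorname{Hom}\otimes_{\mathcal O}F$. Composition is bilinear, and composition, reduction and $h\mapsto h'(0)$ extend to $\operatorname{Hom}^0$. We write $H(\mathfrak m)$ for the set $\mathfrak m$ with the $\mathcal O$-module structure given by $+_H$ and the series $[a]_H$.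

\begin{lemma}\label{lem:rigid}
Let $H,H'$ be good and $0\ne h\in\operatorname{Hom}(H,H')$. Then $\bar h\neq0$, $h'(0)\ne0$, and $\ker h\subset H(\mathfrak m)$ is a finite submodule of order $\deg\bar h$. In particular reduction is injective on $\operatorname{Hom}(H,H')$ and on $\operatorname{Hom}^0(H,H')$.
\end{lemma}

\begin{proof}
Let $\varpi$ be a uniformizer of $K'$ and write $h=\varpi^rh_1$ with $\bar h_1\neq0$. Suppose $r\ge1$. Since $[\pi]_{H'}(W)=\pi W+W^2(\cdots)$, we get $\varpi^rh_1([\pi]_HX)=[\pi]_{H'}(\varpi^rh_1)\equiv0\bmod\varpi^{r+1}$. So $\bar h_1\circ[\pi]_{\bar H}=0$, and $[\pi]_{\bar H}\ne0$ can be cancelled, a contradiction. Hence $\bar h\ne0$, and $h$ has $\deg\bar h$ zeros in $\mathfrak m$ with multiplicity. In characteristic $0$ a nonconstant series has nonzero derivative, so \eqref{eq:deriv} shows that $h'(0)\ne0$ and that $h'$ has no zero in $\mathfrak m$. All zeros of $h$ are therefore simple.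
\end{proof}

Conversely every finite submodule is a kernel. The quotient is constructed from the invariants of a translation action, which Lemma~\ref{lem:inv} describes.

\begin{lemma}\label{lem:quot}
Let $H$ be good and let $C\subset H(\mathfrak m)$ be a finite submodule. There are a good module $H/C$ and a homomorphism $f_C:H\to H/C$ with kernel $C$ such that every homomorphism $h:H\to H''$ of formal $\mathcal O$-modules that kills $C$ is $h_1\circ f_C$ for a homomorphism $h_1:H/C\to H''$.
\end{lemma}

\begin{proof}
Enlarge $K'$ so that $C\subset\mathcal O_{K'}=:R'$. The group $C$ acts on $R'[[X]]$ by $X\mapsto X+_Hc$, faithfully since the constant term is $c$. By Lemma~\ref{lem:inv} the invariants are $R'[[f]]$ with $f=f_C=\prod_{c\in C}(X+_Hc)$. We have $f(0)=0$, $f'(0)=\prod_{c\neq0}c\ne0$, $\bar f=X^{|C|}$, and the zeros of $f$ in $\mathfrak m$ are the elements of $C$.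

The series $f(X+_HY)$ is invariant under translation of $X$ by $C$, so its coefficients as a series in $Y$ lie in $R'[[f(X)]]$, and $f(X+_HY)=Q(f(X),Y)$ with $Q\in R'[[U,Y]]$. From $Q(f(X),Y+_Hc)=Q(f(X),Y)$ and cancellation we get $Q(U,Y+_Hc)=Q(U,Y)$, so the coefficients of $Q$ as a series in $U$ lie in $R'[[f(Y)]]$. Hence $f(X+_HY)=H'(f(X),f(Y))$ with $H'\in R'[[U,V]]$. Each axiom of a formal group for $H'$ becomes, after substitution of $f$, the image under $f$ of the same axiom for $H$; so $H'$ is a formal group by cancellation.

Let $h:H\to H''$ be a homomorphism of formal groups killing $C$. Then $h(X+_Hc)=h(X)$, so $h=h_1\circ f$ for a unique series $h_1$, which is a homomorphism $H'\to H''$ by cancellation. Applying this to $h=f\circ[a]_H$, which kills $C$ because $C$ is a submodule, we get endomorphisms $[a]_{H'}$ with $[a]_{H'}\circ f=f\circ[a]_H$. They are additive and multiplicative in $a$ by cancellation, and have derivative $a$ because $f'(0)\ne0$. So $H/C:=H'$ is a formal $\mathcal O$-module and $f$ is $\mathcal O$-linear. Degrees in $\bar f\circ[\pi]=[\pi]\circ\bar f$ show that $H'$ is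 good. If $h$ is $\mathcal O$-linear, then $h_1[a]f=h_1f[a]=h[a]=[a]h_1f$, so $h_1$ is $\mathcal O$-linear.
\end{proof}

\begin{corollary}\label{cor:factor}
Let $H,H'$ be good and $0\ne h\in\operatorname{Hom}(H,H')$. Every homomorphism from $H$ that kills $\ker h$ factors through $h$. Every nonzero element of $\operatorname{Hom}^0(H,H')$ has an inverse in $\operatorname{Hom}^0(H',H)$.
\end{corollary}

\begin{proof}
Let $C=\ker h$ and write $h=h_1\circ f_C$. Since $\deg\bar h=|C|=\deg\bar f_C$, we have $\deg\bar h_1=1$, so $h_1'(0)$ is a unit and $h_1$ is an isomorphism. This gives the first claim. The finite module $C$ is killed by some $\pi^N$, so $[\pi^N]_H=h_2\circ h$. Then $hh_2h=h[\pi^N]=[\pi^N]h$, and cancelling $h$ gives $hh_2=[\pi^N]_{H'}$. So $\pi^{-N}h_2$ is inverse to $h$.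
\end{proof}

Nonzero elements of $\operatorname{Hom}^0$ are called \emph{quasi-isogenies}. We use the same word over $k_0$, between modules of height $2$; these are all isomorphic to $H_0$ by Theorem~\ref{thm:Dr}(a), and $\operatorname{End}^0(H_0)=D$, so quasi-isogenies over $k_0$ are invertible as well. Extend the degree to them by $\deg(\pi^{-N}h)=p^{-2N}\deg h$; it stays multiplicative, and \eqref{eq:degw} holds on $D^\times$. Consequently,
\begin{equation}\label{eq:iso}
\text{a quasi-isogeny }\rho:\bar H\to H_0\text{ has degree in }p^{\mathbb Z},\text{ and is an isomorphism iff }\deg\rho=1 .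
\end{equation}
Indeed, $\rho=d\iota$ with $\iota$ an isomorphism and $d\in D^\times$, so $\deg\rho=p^{w(d)}$, and $w(d)=0$ means $d\in\operatorname{Aut}(H_0)$.

\subsection*{Tate modules}
Let $H$ be good and let $H[\pi^m]=\ker[\pi^m]$, of order $p^{2m}$ by Lemma~\ref{lem:rigid}. As $H[\pi]$ has order $p^2$, the module $H[\pi^m]$ is a sum of two cyclic modules killed by $\pi^m$, so $H[\pi^m]\cong(\mathcal O/\pi^m)^2$. The map $[\pi]$ is surjective on $\mathfrak m$, since $[\pi](X)-b$ has a zero by Weierstrass preparation. Hence
\[
T(H)=\varprojlim H[\pi^m]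
\]
(with transition maps $[\pi]$) is free of rank $2$ over $\mathcal O$. Put $V(H)=T(H)\otimes_{\mathcal O}F$. The map $\pi^{-m}(t_j)_j\mapsto t_m$ identifies $V(H)/T(H)$ with the torsion submodule of $H(\mathfrak m)$, and $\pi^{-m}T(H)/T(H)$ with $H[\pi^m]$, functorially in $H$. Quasi-isogenies induce isomorphisms on $V$. For $0\ne h\in\operatorname{Hom}(H,H')$, the kernel of $h$ is finite, hence torsion, so
\begin{equation}\label{eq:ker}
h^{-1}T(H')/T(H)=\ker h .
\end{equation}
A \emph{lattice} in a two-dimensional $F$-vector space is a free $\mathcal O$-submodule of rank $2$. For lattices $\Lambda,\Lambda'$ the index $[\Lambda:\Lambda']$ is defined as $p^{-2N}[\Lambda:\pi^N\Lambda']$ for any $N$ with $\pi^N\Lambda'\subset\Lambda$; it is multiplicative.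

\begin{lemma}\label{lem:tate}
Let $H,H'$ be good.
\begin{enumerate}
\item[(a)] For a quasi-isogeny $\alpha:H\to H'$ we have $[\alpha^{-1}T(H'):T(H)]=\deg\bar\alpha$.
\item[(b)] An element $\alpha\in\operatorname{Hom}^0(H,H')$ lies in $\operatorname{Hom}(H,H')$ if and only if $\alpha T(H)\subset T(H')$.
\item[(c)] For every lattice $\Lambda\subset V(H)$ there are a good module $H_\Lambda$ and a quasi-isogeny $\beta:H\to H_\Lambda$ with $\beta\Lambda=T(H_\Lambda)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a homomorphism this is \eqref{eq:ker} and Lemma~\ref{lem:rigid}. Multiplying $\alpha$ by $\pi^{-N}$ multiplies both sides by $p^{-2N}$.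

(b) Suppose $\alpha T(H)\subset T(H')$ and choose $N$ with $h=\pi^N\alpha\in\operatorname{Hom}(H,H')$. Then $h(\pi^{-N}T(H))\subset T(H')$, so $h$ kills $\ker[\pi^N]$. By Corollary~\ref{cor:factor}, $h=h_1\circ[\pi^N]$, whence $\alpha=h_1$. The converse is functoriality.

(c) Choose $N$ with $\pi^{-N}\Lambda\supset T(H)$ and let $C=\pi^{-N}\Lambda/T(H)\subset H(\mathfrak m)$. By \eqref{eq:ker}, $f_C^{-1}T(H/C)=\pi^{-N}\Lambda$. Take $H_\Lambda=H/C$ and $\beta=\pi^{-N}f_C$.
\end{proof}

\section{Counting fixed points}\label{sec:count}

Let $L/F$ be a ramified quadratic extension with uniformizer $\pi_L$. Then $\mathcal O_L=\mathcal O\oplus\mathcal O\pi_L$, the residue field of $L$ is $\mathbb F_p$, and $L/\mathbb Q_p$ is totally ramified, so Section~\ref{sec:LT} applies to $L$ as well as to $F$. For $r\ge0$ let $\mathcal O_r=\mathcal O+\pi^r\mathcal O_L$, a subring of index $p^r$ in $\mathcal O_L$. Since $\mathcal O_L/\mathcal O$ is free of rank $1$,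
\begin{equation}\label{eq:orders}
\text{every lattice }\Lambda\text{ with }\mathcal O\subset\Lambda\subset\mathcal O_L\text{ is }\mathcal O_r\text{ for some }r\geq 0.
\end{equation}
In particular $\mathcal O[g]=\mathcal O+\mathcal Og$ is some $\mathcal O_s$ for every $g\in\mathcal O_L\setminus\mathcal O$. The integer $s$ measures how close $g$ is to a scalar.

\begin{lemma}\label{lem:lattices}
For $s\ge0$ and $e\in\mathbb Z$ there are exactly $1+p+\dots+p^s$ lattices $\Lambda\subset L$ with $\mathcal O_s\Lambda=\Lambda$ and $[\Lambda:\mathcal O_L]=p^e$.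
\end{lemma}

\begin{proof}
Let $\Lambda\subset L$ be a lattice and let $l\in\Lambda$ have minimal valuation. Then $\mathcal O\subset l^{-1}\Lambda\subset\mathcal O_L$, so $\Lambda=l\mathcal O_r$ for some $r$ by \eqref{eq:orders}. The ring of elements of $L$ that multiply $\Lambda$ into itself is $\mathcal O_r$. So $r$ is determined by $\Lambda$, the condition $\mathcal O_s\Lambda=\Lambda$ means $r\le s$, and $l$ is determined up to $\mathcal O_r^\times$. As $[l\mathcal O_r:\mathcal O_L]=p^{-v_L(l)-r}$, the index condition prescribes $v_L(l)$. So for each $r$ there are $[\mathcal O_L^\times:\mathcal O_r^\times]$ lattices. This index is $1$ for $r=0$. Let $r\ge1$. A unit $m$ of $\mathcal O_L$ lying in $\mathcal O_r$ has inverse $m^*/N_{L/F}(m)\in\mathcal O_r$, so $\mathcal O_r^\times$ is the preimage of $(\mathcal O/\pi^r)^\times$ under the surjection $\mathcal O_L^\times\to(\mathcal O_L/\pi^r\mathcal O_L)^\times$. The index is $(p-1)p^{2r-1}/\bigl((p-1)p^{r-1}\bigr)=p^r$.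
\end{proof}

\begin{proposition}\label{prop:count}
Let $g\in\mathcal O_D^\times\setminus\mathcal O$ have finite order in $\mathcal O_D^\times/\mathcal O^\times$. Suppose that $L=F(g)$ is ramified over $F$ and that $\mathcal O[g]=\mathcal O_s$. Then $i(g)=v_u(\bar P_g-u)$ equals the number of fixed points of $P_g$ in $\mathfrak m$, and both equal $2(1+p+\dots+p^s)$.
\end{proposition}

Finite order is used only to apply Lemma~\ref{lem:fixed}. Ramification cannot be dropped: in Example~\ref{ex:tame} with $\omega^{p-1}\ne1$ one has $i(g)=1$, which is odd.

The set of fixed points is not stable under isogeny, and this hides its structure. We therefore relax the identification $\iota:\bar H\cong H_0$ to a quasi-isogeny, classify the relaxed objects by lattices, and then single out those that are fixed points. A \emph{marked module} is a pair $(H,\rho)$ with $H$ good and $\rho:\bar H\to H_0$ a quasi-isogeny; an isomorphism $(H,\rho)\to(H',\rho')$ is an isomorphism $\alpha$ with $\rho'\bar\alpha=\rho$. Fix $L\subset D$ as in the proposition and let $\tau:L\to K^{\mathrm{alg}}$ be one of the two $F$-embeddings.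 We say that $(H,\rho)$ has \emph{type $\tau$} if for every $l\in L$ the element $\rho^{-1}l\rho$ is the reduction of some $l_H\in\operatorname{End}^0(H)$ with $l_H'(0)=\tau(l)$. By Lemma~\ref{lem:rigid}, $l_H$ is unique and $l\mapsto l_H$ is an $F$-algebra homomorphism. Types are transported by quasi-isogenies: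
\begin{equation}\label{eq:transport}
\text{if }(H,\rho)\text{ has type }\tau\text{ and }\beta:H\to H',\text{ then }(H',\rho\bar\beta^{-1})\text{ has type }\tau,\ \ l_{H'}=\beta l_H\beta^{-1},
\end{equation}
because $\beta l_H\beta^{-1}$ reduces to $\bar\beta\rho^{-1}l\rho\bar\beta^{-1}$ and has derivative $l_H'(0)$.

\begin{lemma}\label{lem:type}
\begin{enumerate}
\item[(a)] There is a marked module $(H^\circ,\rho^\circ)$ of type $\tau$ with $l_{H^\circ}\in\operatorname{End}(H^\circ)$ for all $l\in\mathcal O_L$.
\item[(b)] For any two marked modules $(H_1,\rho_1)$, $(H_2,\rho_2)$ of type $\tau$ there is a unique quasi-isogeny $\alpha:H_1\to H_2$ with $\rho_2\bar\alpha=\rho_1$.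
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply the functional equation lemma with $A=\mathcal O_L$, $B=L$, $\sigma=\mathrm{id}$, $\mathfrak a=\pi_L\mathcal O_L$ and $f(X)=X+\pi_L^{-1}f(X^p)$. As in Section~\ref{sec:LT} this gives a formal $\mathcal O_L$-module over $\mathcal O_L$, with $[\pi_L]=\pi_LX+(1-\pi_L^{p-1})X^p+\cdots$, so its reduction has height $1$. Let $H^\circ$ be its image under $\tau$, regarded as a formal $\mathcal O$-module. Since $\pi$ is a unit times $\pi_L^2$, the reduction of $[\pi]$ has degree $p^2$, so $H^\circ$ is good. Choose an isomorphism $\rho_0$ from its reduction to $H_0$. The embedding $\mathcal O_L\to D$, $l\mapsto\rho_0\overline{[l]}\rho_0^{-1}$, extends to $L$ and is conjugate to the inclusion: there is $d\in D^\times$ with $d\rho_0\overline{[l]}\rho_0^{-1}d^{-1}=l$. Put $\rho^\circ=d\rho_0$; then $l_{H^\circ}=[l]$, with derivative $\tau(l)$.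

(b) Uniqueness is Lemma~\ref{lem:rigid}. For existence we first reduce to modules with an action of all of $\mathcal O_L$, for which the rigidity of height $1$ is available. Let $\Lambda_i=\mathcal O_LT(H_i)\subset V(H_i)$, and take $\beta_i:H_i\to H_i'$ with $\beta_i\Lambda_i=T(H_i')$ as in Lemma~\ref{lem:tate}(c). If $\alpha'$ solves the problem for the pairs $(H_i',\rho_i\bar\beta_i^{-1})$, then $\beta_2^{-1}\alpha'\beta_1$ solves it for the given ones. For $l\in\mathcal O_L$ the element $\beta_il_{H_i}\beta_i^{-1}$ preserves $T(H_i')$, so it is an endomorphism by Lemma~\ref{lem:tate}(b). Thus we may assume $l_{H_i}\in\operatorname{End}(H_i)$ for $l\in\mathcal O_L$.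

Now $H_1,H_2$ are formal $\mathcal O_L$-modules over some $\mathcal O_{K'}$, made an $\mathcal O_L$-algebra by $\tau$; this is where the equality of types is used. Their reductions have height $1$ over $\mathcal O_L$, since $(\deg[\pi_L])^2=\deg[\pi]=p^2$. By Theorem~\ref{thm:Dr}(a) for $L$ there is an $\mathcal O_L$-linear isomorphism $\iota:\bar H_1\to\bar H_2$. By Theorem~\ref{thm:Dr}(b) for $L$ and $h=1$, the deformation ring of $\bar H_2$ is $W(k_0)\otimes_{\mathbb Z_p}\mathcal O_L$ itself, so there is only one deformation to $\mathcal O_{K'}$, and $(H_1,\iota)\cong(H_2,\mathrm{id})$. This gives an isomorphism $\alpha_0:H_1\to H_2$ with $\alpha_0l_{H_1}=l_{H_2}\alpha_0$. It may not respect the markings, but the discrepancy $m=\rho_2\bar\alpha_0\rho_1^{-1}\in D^\times$ satisfies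
\[
ml=\rho_2\bar\alpha_0\overline{l_{H_1}}\rho_1^{-1}=\rho_2\overline{l_{H_2}}\bar\alpha_0\rho_1^{-1}=lm\qquad(l\in L),
\]
so $m\in L^\times$, and it can be corrected. With $\alpha=\alpha_0m_{H_1}^{-1}$ we get $\rho_2\bar\alpha=m\rho_1\cdot\rho_1^{-1}m^{-1}\rho_1=\rho_1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
By Proposition~\ref{prop:faithful}, Lemma~\ref{lem:fixed}(a) applies to the cyclic group generated by the image of $g$, acting on $\breve{\mathcal O}[[u]]$. So $i(g)$ is the number of fixed points in $\mathfrak m$.

\emph{Fixed points as marked modules.} By Proposition~\ref{prop:univ} applied to the rings $\mathcal O_{K'}$, the map $a\mapsto(\Gamma_a,\mathrm{id})$ is a bijection from $\mathfrak m$ to the set of isomorphism classes of marked modules $(H,\rho)$ with $\rho$ an isomorphism. By \eqref{eq:char}, $a$ is fixed if and only if $\rho^{-1}g\rho$ lifts to an automorphism of $H$. It suffices that it lift to an endomorphism, since a lift of an automorphism has unit derivative. If $g_H$ is such a lift, then every element $a_0+a_1g$ of $L$ lifts to $a_0+a_1g_H$, and $l\mapsto l_H'(0)$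 is an $F$-embedding $L\to K^{\mathrm{alg}}$. So $(H,\rho)$ has type $\tau$ for exactly one $\tau$. We must therefore count, for each $\tau$, the isomorphism classes of marked modules $(H,\rho)$ of type $\tau$ with $\deg\rho=1$ (see \eqref{eq:iso}) and $g_H\in\operatorname{End}(H)$.

\emph{Marked modules as lattices.} The space $V(H^\circ)$ is one-dimensional over $L$, and $T(H^\circ)$ is stable under $\mathcal O_L$, hence free of rank $1$ over $\mathcal O_L$. Identify them with $L$ and $\mathcal O_L$. For $(H,\rho)$ of type $\tau$ let $\alpha:H^\circ\to H$ be the quasi-isogeny with $\rho\bar\alpha=\rho^\circ$, and put $\Lambda=\alpha^{-1}T(H)\subset L$; isomorphic pairs give the same lattice. If $(H,\rho)$ and $(H',\rho')$ give the same lattice, then $\alpha'\alpha^{-1}$ maps $T(H)$ onto $T(H')$, so it is an isomorphism by Lemma~\ref{lem:tate}(b) applied to it and to its inverse, and $\rho'\bar\alpha'\bar\alpha^{-1}=\rho^\circ\bar\alpha^{-1}=\rho$. Every lattice $\Lambda$ occurs: with $\beta:H^\circ\to H_\Lambda$ from Lemma~\ref{lem:tate}(c), the pair $(H_\Lambda,\rho^\circ\bar\beta^{-1})$ has type $\tau$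 by \eqref{eq:transport} and has $\alpha=\beta$. So marked modules of type $\tau$ up to isomorphism correspond bijectively to lattices in $L$.

\emph{The two conditions.} Write $\deg\rho^\circ=p^e$. By Lemma~\ref{lem:tate}(a), $\deg\rho=p^e/\deg\bar\alpha=p^e/[\Lambda:\mathcal O_L]$, so $\deg\rho=1$ if and only if $[\Lambda:\mathcal O_L]=p^e$. By \eqref{eq:transport}, $g_H=\alpha g_{H^\circ}\alpha^{-1}$, so by Lemma~\ref{lem:tate}(b) $g_H\in\operatorname{End}(H)$ if and only if $g\Lambda\subset\Lambda$, that is, $\mathcal O_s\Lambda=\Lambda$. Lemma~\ref{lem:lattices} gives $1+p+\dots+p^s$ fixed points of each of the two types.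
\end{proof}

\section{Ramification of the dihedral lifts}\label{sec:ram}

\begin{proof}[Proof of Theorem~\ref{thm:ram}]
Let $p=2$ and let $F,L,\zeta,\pi,c,j,x,y$ be as in Lemma~\ref{lem:dihedral}. The action on $k[[z]]$ is given by the series $\bar P_g\in k_0[[z]]$, so $i(g)$ is the number computed in Proposition~\ref{prop:count}, namely $2(2^{s+1}-1)$.

(a) \emph{Rotations.} Let $v_2(a)=\nu<n$. Then $\zeta^a\notin F$, so $F(\zeta^a)=L$. Write $\zeta^a=\alpha+\beta\zeta$ with $\alpha,\beta\in\mathcal O$, which is possible since $\mathcal O_L=\mathcal O\oplus\mathcal O\zeta$. Then $\mathcal O[\zeta^a]=\mathcal O+\beta\mathcal O_L=\mathcal O_s$ with $s=v_F(\beta)$, and $\zeta^a-\zeta^{-a}=\beta(\zeta-\zeta^{-1})$. The field $L$ has ramification index $2^n$ over $\mathbb Q_2$, and $\zeta^{2a}$ has order $2^{n-\nu}\ge2$, so that $\zeta^{2a}-1$ is a uniformizer of a totally ramified extension of $\mathbb Q_2$ of degree $2^{n-\nu-1}$. Hence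
\[
v_L(\zeta^a-\zeta^{-a})=v_L(\zeta^{2a}-1)=2^{\nu+1},
\]
and in particular $v_L(\zeta-\zeta^{-1})=2$. So $2s=v_L(\beta)=2^{\nu+1}-2$, that is, $s=2^\nu-1$, and $i(x^a)=2^{2^\nu+1}-2$.

\emph{Reflections.} A reflection is the image of some $g=\zeta^aj$, and $g^2=\zeta^a\zeta^{-a}j^2=c$. So $g-1$ is a root of $U^2+2U+(1-c)$, which is Eisenstein because $v_F(1-c)=1$. Thus $F(g)/F$ is ramified with ring of integers $\mathcal O[g]$, so $s=0$ and $i(g)=2$. These values for reflections and for odd $a$ agree with Example~\ref{ex:second}.

\emph{The filtration.} All $g\ne1$ have $i(g)\ge2$, so $G_0=G_1=G$. For $m\ge2$ the group $G_m$ contains no reflection, and $x^{2^\nu}\in G_m$ if and only if $m\le2^{2^\nu+1}-3$. So $G_m=\langle x^{2^\nu}\rangle$ exactly when this holds for $\nu$ and fails for $\nu-1$, the latter meaning $m\ge2^{2^{\nu-1}+1}-2$; and $G_m=1$ for $m\ge2^{2^{n-1}+1}-2$.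

(b) We use Lemma~\ref{lem:fixed} over $R$: stabilizers are cyclic, $g\neq1$ has $i(g)$ fixed points, and branch points are orbits. A nontrivial cyclic subgroup of $G$ is either generated by a reflection, and then has order $2$, or is $\langle x^{2^\nu}\rangle$ with $0\le\nu<n$.

A point fixed by a reflection has that reflection as the only nontrivial element of its stabilizer. The two classes of reflections, $\{x^ay: a\text{ even}\}$ and $\{x^ay:a\text{ odd}\}$, have $2^{n-1}$ elements each. So each class gives a $G$-stable set of $2\cdot2^{n-1}=2^n$ points, and each orbit in it has size $|G|/2=2^n$; this is one orbit. The two fixed points of $x$ form a $G$-stable set since $\langle x\rangle$ is normal, and have stabilizer $\langle x\rangle$ of index $2$; this is one orbit. For $1\le\nu<n$, a point has stabilizer $\langle x^{2^\nu}\rangle$ if and only if it is fixed by $x^{2^\nu}$ but not by $x^{2^{\nu-1}}$, because a cyclic group containing the rotation $x^{2^\nu}\neq1$ lies in $\langle x\rangle$. There are $(2^{2^\nu+1}-2)-(2^{2^{\nu-1}+1}-2)$ such points, in orbits of size $2^{n+1}/2^{n-\nu}=2^{\nu+1}$,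 which gives $2^{2^\nu-\nu}-2^{2^{\nu-1}-\nu}$ orbits. All possible stabilizers have been treated.

(c) For $m\ge n$ take the lift of Theorem~\ref{thm:main} for $D_{2^m}=\langle x,y\rangle$ and restrict the action to the subgroup $\langle x^{2^{m-n}},y\rangle\cong D_{2^n}$. It remains faithful modulo the uniformizer, so by Lemma~\ref{lem:inv} it is a lift of a local $D_{2^n}$-extension over $k$. In this extension the element $x^{2^{m-n}}$ has $i=2^{2^{m-n}+1}-2$ by (a). The finite multiset $\{i(g)\}_{g\ne1}$ is an isomorphism invariant of a local extension, and as $m$ varies it contains arbitrarily large entries. So infinitely many isomorphism classes occur, and all of them lift.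
\end{proof}

\begin{thebibliography}{9}

\bibitem{Drinfeld} V.~G.~Drinfeld, \emph{Elliptic modules}, Mat. Sb. 94 (1974), \S\S1, 4.

\bibitem{Hazewinkel} Hazewinkel, \emph{Formal Groups and Applications}.

\bibitem{Obus} Andrew Obus, \emph{Lifting of curves with automorphisms}, arXiv:1703.01191 (2017).

\bibitem{Serre} Serre, \emph{Local Fields}.

\end{thebibliography}
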